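\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{The dimension of a localized Vandermonde variety\\ is eventually periodic in its last exponent}


\begin{abstract}
The $k\times k$ minors of a generalized Vandermonde matrix $(x_j^{\,i_l})$ with $k$ columns, divided by the ordinary Vandermonde determinant, are Schur polynomials. Their common zero locus in $\mathbb C^k$ is the localized Vandermonde variety of the exponents $i_0<\dots<i_{m-1}$. A conjecture in a paper of Fr\"oberg and Shapiro says that, when $i_0=0$, $i_1=1$ and all exponents but the last are fixed, its dimension depends periodically on $i_{m-1}$ for $i_{m-1}$ large. We prove this, without the hypothesis on $i_0,i_1$. The variety parametrizes linear recurrences that have a nonzero solution with prescribed zeros. A degree count on curves shows that one more prescribed zero at a position $\ge k$ lowers the dimension by at most one, and the Skolem--Mahler--Lech theorem over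 a function field controls for which positions it lowers it at all. We also give an explicit period, and for every $k\ge3$ examples with $m=2k+1$ whose minimal period is any given odd prime.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Vandermonde varieties and recurrences}
Fix integers $k\ge3$ and $m\ge k+1$. For integers $0=i_0<i_1<\dots<i_{m-1}$, written $I=(i_0,\dots,i_{m-1})$, consider the $m\times k$ generalized Vandermonde matrix
\[
V_{k;I}(x_1,\dots,x_k)=\bigl(x_j^{\,i_l}\bigr)_{0\le l\le m-1,\;1\le j\le k}.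
\]
For $J=\{l_1<\dots<l_k\}\subseteq\{0,\dots,m-1\}$ the minor $\det(x_j^{\,i_{l_r}})_{1\le r,j\le k}$ is divisible by the Vandermonde determinant $\Delta=\det(x_j^{\,r-1})_{1\le r,j\le k}$, and the quotient is a Schur polynomial. Let $\mathcal I_I^{\mathcal A}\subseteq\mathbb C[x_1,\dots,x_k]$ be the ideal generated by these Schur polynomials for all $J$. Its zero locus $Vd^{\mathcal A}_{k;I}\subseteq\mathbb C^k$ is the \emph{$\mathcal A$-localized Vandermonde variety}; its dimension is the Krull dimension of $\mathbb C[x_1,\dots,x_k]/\mathcal I^{\mathcal A}_I$, which is the dimension of the zero locus. The empty locus gets its conventional constant negative value. These definitions make sense for all integers $0\le i_0<\dots<i_{m-1}$ and all $m\ge k$, and we use them in this generality.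

Suppose that the coordinates of $x$ are distinct. Then $\Delta(x)\ne0$, and $x\in Vd^{\mathcal A}_{k;I}$ means that $V_{k;I}(x)$ has rank less than $k$. Equivalently, some nonzero sequence
\[
u_n=c_1x_1^n+\dots+c_kx_k^n\qquad(n\ge0,\ \text{with }0^0=1)
\]
vanishes at all positions $n=i_0,\dots,i_{m-1}$. These sequences are exactly the solutions of the linear recurrence with characteristic polynomial $\prod_j(t-x_j)$. Dividing the minors by $\Delta$ makes the description by recurrences valid also when coordinates coincide (Lemma~\ref{lem:schur}). So the variety collects the linear recurrences of order $k$, given by their roots, that have a nonzero solution with zeros at the prescribed positions. What happens when one of these positions moves to infinity?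

\begin{conjecture}[\cite{FS}]
For $I=(0,1,i_2,\dots,i_{m-1})$ with $k$, $m$ and $i_2,\dots,i_{m-2}$ fixed, $\dim Vd^{\mathcal A}_{k;I}$ depends periodically on $i_{m-1}$ for $i_{m-1}$ sufficiently large: there are $p\ge1$ and $N$ such that the dimension is unchanged when $i_{m-1}\ge N$ is replaced by $i_{m-1}+p$.
\end{conjecture}

Here is the answer one would guess. Prescribe first only the zeros $i_0,\dots,i_{m-2}$. Suppose that at a typical point $x$ of the resulting variety the solution $u$ is unique up to scale. A further zero at $n=i_{m-1}$ is then one condition, $u_n=0$, so the dimension should drop by one. The exception is when the solutions attached to the points of some top-dimensional component all vanish at $n$ already; then it does not drop. Which $n$ are exceptional is a question about zeros of a recurrence, and by the Skolem--Mahler--Lech theorem such zeros form an eventually periodic set.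

Two things are needed to make this a proof. First, the dimension must never drop by more than one. This is not obvious: the new row brings $\binom{m-1}{k-1}$ new minors, and a priori the condition $u_n=0$ might have too few solutions. Second, the Skolem--Mahler--Lech theorem must be applied to a whole family of recurrences at once.

\subsection{Results}
For $x\in\mathbb C^k$ put $P_x(t)=\prod_{j=1}^k(t-x_j)$, and let $S(x)$ be the space of sequences $u=(u_n)_{n\ge0}$ satisfying the linear recurrence with characteristic polynomial $P_x$. It is $k$-dimensional, with coordinates $u_0,\dots,u_{k-1}$. For a finite set $A\subset\mathbb Z_{\ge0}$ let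
\[
K_A(x)=\{u\in S(x):u_b=0\text{ for all }b\in A\},\qquad Y_A=\{x\in\mathbb C^k:K_A(x)\ne0\}.
\]
By Lemma~\ref{lem:schur}, $Vd^{\mathcal A}_{k;I}=Y_{\{i_0,\dots,i_{m-1}\}}$, and by Section~\ref{ssec:coord} the set $Y_A$ is closed for every $A$.

\begin{theorem}\label{thm:main}
Let $A\subset\mathbb Z_{\ge0}$ be finite, and for $n\ge k$ let $V_n=Y_{A\cup\{n\}}\subseteq Y_A$.
\begin{enumerate}
\item[(1)] If $A\supseteq\{0,\dots,k-1\}$, then $Y_A=\varnothing$ and $V_n=\varnothing$ for all $n\ge k$. Otherwise $0\in V_n$ for all $n\ge k$.
\item[(2)] If $Y_A\ne\varnothing$ and $D=\dim Y_A$, then $\max(D-1,0)\le\dim V_n\le D$ for all $n\ge k$.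
\item[(3)] If $Y_A\neq\varnothing$ and $D=\dim Y_A$, then $\{n\ge k:\dim V_n=D\}$ is the union of a finite set and finitely many arithmetic progressions. Hence, for every $A$, the function $n\mapsto \dim V_n$ is eventually periodic.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true, and the hypothesis $i_0=0$, $i_1=1$ is not needed. Moreover, for $i_{m-1}\ge k$ (which is automatic, since $i_{m-1}\ge m-1\ge k$) the dimension takes at most the two values $D$ and $D-1$, and only the value $D$ if $D\le0$, where $D=\dim Vd^{\mathcal A}_{k;(i_0,\dots,i_{m-2})}$.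
\end{corollary}

\begin{proof}
Take $A=\{i_0,\dots,i_{m-2}\}$ and $n=i_{m-1}$ in Theorem~\ref{thm:main}. If $Y_A=\varnothing$, all $V_n$ are empty.
\end{proof}

\begin{theorem}[an explicit period]\label{thm:period}
Let $|A|\ge k$, $Y_A\ne\varnothing$ and $D=\dim Y_A$, and let $\delta$ be the sum of the $k$ largest elements of $A$ minus $k(k-1)/2$. Then
\[
p=\operatorname{lcm}\{q\ge1:\varphi(q)\le\delta^{\,k-D}\}
\]
is an eventual period of $n\mapsto\dim V_n$, where $\varphi$ is Euler's function.
\end{theorem}

\begin{theorem}[no uniform period]\label{thm:sharp}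
Let $k\ge3$, let $p$ be an odd prime, and let $A=\{pj,\,pj+1:0\le j\le k-1\}$. Then for every $n>\max A$,
\[
\dim V_n=\begin{cases}k-2,&n\equiv0,1\pmod p,\\ k-3,&\text{otherwise.}\end{cases}
\]
So both values in Theorem~\ref{thm:main}(2) occur and the minimal eventual period is exactly $p$. Here $I$ starts with $0,1$ and $m=2k+1$; hence no period depending only on $k$ and $m$ works for all $I$.
\end{theorem}

Section~\ref{sec:rec} sets up the dictionary and Section~\ref{sec:examples} works two cases with $k=3$ by hand, one for each half of the argument. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:drop} and~\ref{sec:periodic}, Theorems~\ref{thm:period} and~\ref{thm:sharp} in Sections~\ref{sec:explicit} and~\ref{sec:sharp}.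

\section{Recurrences with prescribed zeros}\label{sec:rec}

\subsection{Coordinates}\label{ssec:coord}
Define $a_{n,s}(x)$ by
\begin{equation}\label{eq:ans}
t^n\equiv\sum_{s=0}^{k-1}a_{n,s}(x)\,t^s\pmod{P_x(t)}\qquad(n\ge0).
\end{equation}
Thus $a_{n,s}=\delta_{ns}$ for $n<k$. We have $t^k\equiv\sum_sc_st^s$ with $c_s=-(-1)^{k-s}e_{k-s}(x)$, where $e_i$ is the $i$-th elementary symmetric polynomial. Multiplying \eqref{eq:ans} by $t$ gives
\[
a_{n+1,s}=a_{n,s-1}+c_s\,a_{n,k-1}\qquad(a_{n,-1}=0).
\]
Since $c_s$ is homogeneous of degree $k-s$, induction on $n$ shows that \emph{$a_{n,s}$ is a polynomial with integer coefficients, zero or homogeneous of degree $n-s$} (and zero if $n<s$). In particular, for $n\ge k$ no $a_{n,s}$ has a constant term.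

A sequence $u$ lies in $S(x)$ if and only if the linear functional $L$ on $\mathbb C[t]$ with $L(t^n)=u_n$ satisfies $L(t^nP_x)=0$ for all $n\ge 0$, that is, if and only if $L$ is a functional on $\mathbb C[t]/(P_x)$. Hence, for $u\in S(x)$,
\begin{equation}\label{eq:un}
u_n=\sum_{s=0}^{k-1}a_{n,s}(x)\,u_s .
\end{equation}
So $K_A(x)$ is the kernel of the matrix $(a_{b,s}(x))_{b\in A,\,0\le s<k}$ acting on $(u_0,\dots,u_{k-1})$. It follows that $Y_A$ and
\[
Y^{(2)}_A=\{x\in\mathbb C^k:\dim K_A(x)\ge2\}
\]
are closed, being defined by rank conditions. All the algebra here makes sense with $\mathbb C$ replaced by any field containing the $x_j$.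

\begin{lemma}\label{lem:schur}
For integers $0\le b_1<\dots<b_k$ the Schur polynomial $\det(x_j^{\,b_r})/\Delta$ equals $\det(a_{b_r,s}(x))_{1\le r\le k,\,0\le s<k}$. Consequently $Vd^{\mathcal A}_{k;I}=Y_{\{i_0,\dots,i_{m-1}\}}$ as sets.
\end{lemma}

\begin{proof}
Substituting $t=x_j$ in \eqref{eq:ans} gives $x_j^{\,b}=\sum_sa_{b,s}(x)x_j^{\,s}$. Therefore $(x_j^{\,b_r})_{r,j}=(a_{b_r,s})_{r,s}\,(x_j^{\,s})_{s,j}$ and $\det(x_j^{\,b_r})=\det(a_{b_r,s})\,\Delta$. All these quotients, for $b_r$ among the $i_l$, vanish at $x$ if and only if $(a_{i_l,s}(x))$ has rank less than $k$, that is, has a nonzero kernel.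
\end{proof}

\subsection{Cones}
For $\lambda\in\mathbb C^*$ the map $(u_n)\mapsto(\lambda^nu_n)$ is an isomorphism $S(x)\to S(\lambda x)$ that carries $K_A(x)$ to $K_A(\lambda x)$. Hence $Y_A$, $Y_A^{(2)}$ and $V_n$ are stable under $\mathbb C^*$. Being closed, they contain $0$ if they are nonempty. Each irreducible component $Y'$ of such a locus $Y$ is a cone as well: the closure of $\mathbb C^*\cdot Y'$ is irreducible, contained in $Y$ and contains $Y'$, so it equals $Y'$. For a closed cone $Y$ we write $\mathbb P(Y)\subseteq\mathbb P^{k-1}$ for its projectivization; it is empty if $Y\subseteq\{0\}$, and otherwise has dimension $\dim Y-1$.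

We shall also need the inclusion
\begin{equation}\label{eq:y2}
Y^{(2)}_A\subseteq V_n ,
\end{equation}
which holds because one linear condition on a space of dimension at least $2$ has a nonzero solution.

\subsection{Two standard facts}\label{ssec:facts}
Let $F$ be a field of characteristic $0$.

\emph{(a) Form of the solutions.} Let $\xi\in F^k$, let $\beta_1,\dots,\beta_r$ be the distinct nonzero coordinates of $\xi$ with multiplicities $\mu_1,\dots,\mu_r$, and let $\mu_0\ge0$ be the multiplicity of $0$. Every sequence in $S(\xi)$ has the form
\begin{equation}\label{eq:form}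
u_n=v_n+\sum_{i=1}^rf_i(n)\,\beta_i^n\quad(n\ge0),\qquad v_n=0\text{ for }n\ge\mu_0,\quad f_i\in F[T],\ \deg f_i<\mu_i .
\end{equation}
Indeed, by the Chinese remainder theorem a functional on $F[t]/(P_\xi)$ is a sum of functionals on the rings $F[t]/(t-\beta)^\mu$. There $t^n=\sum_{h<\mu}\binom nh\beta^{n-h}(t-\beta)^h$. For $\beta\ne0$ this gives a polynomial in $n$ of degree less than $\mu$ times $\beta^n$; for $\beta=0$ it gives a sequence supported on $n<\mu$.

\emph{(b) Independence.} Let $\gamma$ run over finitely many distinct nonzero elements of $F$, let $g_\gamma\in F[T]$, and suppose $\sum_\gamma g_\gamma(h)\gamma^h=0$ for all large $h$. Then all $g_\gamma=0$. To see this, let $E$ be the shift operator on sequences, taken up to finitely many terms; for $M$ large $(E-\gamma)^M$ kills $g_\gamma(h)\gamma^h$ for every $\gamma$. Fix $\gamma_0$ and write $1=G\cdot(T-\gamma_0)^M+H\cdot\prod_{\gamma\ne\gamma_0}(T-\gamma)^M$ in $F[T]$. Put $T=E$ and apply this identity to $g_{\gamma_0}(h)\gamma_0^h=-\sum_{\gamma\ne\gamma_0}g_\gamma(h)\gamma^h$. The first summand kills the left-hand expression and the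 second kills the right-hand one. So $g_{\gamma_0}(h)=0$ for all large $h$, and $g_{\gamma_0}=0$.

\section{Two cases worked by hand}\label{sec:examples}

Let $k=3$. If $h_i$ denotes the complete homogeneous symmetric polynomial of degree $i$ in $x_1,x_2,x_3$ (zero for $i<0$), then $\sum_nh_{n-2}z^n=z^2/\prod_j(1-x_jz)$. So $(h_{n-2}(x))_{n\ge0}$ is the sequence in $S(x)$ with initial terms $0,0,1$, and the sequences in $S(x)$ with $u_0=u_1=0$ are its multiples.

\subsection{Why the dimension drops by at most one}\label{ssec:ex1}
Let $A=\{0,1,a\}$ with $a\ge3$. Then $Y_A=\{h_{a-2}=0\}$ is a surface, $D=2$, and at each of its points $K_A(x)$ is spanned by $(h_{n-2}(x))$. Adjoining $n\notin A$ adds three Schur polynomials, but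
\[
V_n=\{h_{a-2}=h_{n-2}=0\},
\]
so on $Y_A$ they impose the single equation $h_{n-2}=0$. For $n\ge3$ this is a form of positive degree, so $V_n$ contains $0$ and each of its components has dimension at least $1=D-1$. For $n=2$, however, the equation is $1=0$ and $Y_{A\cup\{2\}}=\varnothing$. This is the role of the hypothesis $n\ge k$ in Theorem~\ref{thm:main}: by \eqref{eq:un}, $u_n$ is a combination of the $u_s$ with $s\le k-1$, and for $n\ge k$ its coefficients are forms of positive degree $n-s$ or zero.

For $a=3$ the surface is the plane $e_1=0$, on which $\prod_j(1-x_jz)=1+e_2z^2-e_3z^3$. There $h_i$ restricts to $\sum_{2c+3d=i}\binom{c+d}{c}(-e_2)^ce_3^d$, which is nonzero for $i\ge2$. So $\dim V_n=1$ for all $n\ge4$.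

\subsection{Where periodicity comes from}\label{ssec:ex2}
Let $A=\{0,1,3,4\}$. Now $Y_A=\{h_1=h_2=0\}$. Since $h_1=e_1$ and $h_2=e_1^2-e_2$, this is $\{e_1=e_2=0\}$, the set of $x$ with $P_x=t^3-e_3$. With $\omega=e^{2\pi i/3}$ it consists of the two lines spanned by $(1,\omega,\omega^2)$ and $(1,\omega^2,\omega)$, so $D=1$. The recurrence is $u_{n+3}=e_3u_n$, and starting from $0,0,1$ it gives
\[
u_n=e_3^{(n-2)/3}\ \text{ if }n\equiv2\pmod3,\qquad u_n=0\ \text{ otherwise}.
\]
Hence for $n\ge3$ we have $\dim V_n=0$ if $n\equiv2\pmod3$, and $V_n=Y_A$ has dimension $1$ otherwise. The point to notice is that each $u_n$ was treated as a \emph{function on a line}. The sequence $(u_n)$ satisfies a recurrence whose roots $x_1,\,\omega x_1,\,\omega^2x_1$ are themselves functions, and the period $3$ is the order of a ratio of roots that happens to be a root of unity.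

\section{One more zero costs at most one dimension}\label{sec:drop}

We prove parts (1) and (2) of Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
At $x=0$ we have $a_{b,s}(0)=\delta_{bs}$ for $b<k$ and $a_{b,s}(0)=0$ for $b\ge k$. So $K_A(0)$ is given by $u_b=0$ for $b\in A$, $b<k$, and $0\in Y_A$ if and only if $A\not\supseteq\{0,\dots,k-1\}$. If $A\supseteq\{0,\dots,k-1\}$, then the closed cone $Y_A$ does not contain $0$, so it is empty, and so is $V_n\subseteq Y_A$. Otherwise $A\cup\{n\}\not\supseteq\{0,\dots,k-1\}$ for $n\ge k$, and $0\in V_n$.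
\end{proof}

For part (2) we would like to repeat Section~\ref{ssec:ex1}: choose $u\in K_A(x)$ depending polynomially on $x\in Y_A$ and intersect with the hypersurface $u_n=0$. But a polynomial choice of $u$, for instance by cofactors, may be the zero vector at some points $x$, and at such points $u_n=0$ tells us nothing about $V_n$. On a curve this can be repaired, because common zeros can be divided out; a degree count then shows that $u_n$ has more zeros than those common to all entries.

\begin{lemma}\label{lem:curve}
Let $n\ge k$, and let $\Gamma\subseteq\mathbb P(Y_A)$ be an irreducible projective curve. Then $\Gamma$ meets $\mathbb P(V_n)$.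
\end{lemma}

\begin{proof}
Let $\nu:\tilde\Gamma\to\Gamma$ be the normalization, let $\mathcal O(1)$ be the pullback to $\tilde\Gamma$ of $\mathcal O_{\mathbb P^{k-1}}(1)$, and put $d=\deg\mathcal O(1)>0$. A nonzero rational section of $\mathcal O(s)$ has $sd$ zeros minus poles, counted with multiplicity. Since $a_{b,s}$ is zero or a form of degree $b-s$, multiplication by it sends rational sections of $\mathcal O(s)$ to rational sections of $\mathcal O(b)$.

As $\Gamma\subseteq\mathbb P(Y_A)$, the $k\times k$ minors of $(a_{b,s})_{b\in A,\,s}$ vanish on $\tilde\Gamma$. So there are rational sections $w_s$ of $\mathcal O(s)$, $0\le s<k$, not all zero, with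
\[
\sum_sa_{b,s}w_s=0\quad\text{for all }b\in A .
\]
(Trivialize the bundles generically by powers of a linear form that does not vanish identically on $\Gamma$, and solve over the function field of $\tilde\Gamma$.) Let $w^*=\sum_sa_{n,s}w_s$, a rational section of $\mathcal O(n)$. For $Q\in\tilde\Gamma$ put
\[
\rho(Q)=\min_s\operatorname{ord}_Q(w_s),\qquad\text{where }\operatorname{ord}_Q(0)=\infty .
\]
This is finite, and it is $0$ for all but finitely many $Q$.

\emph{There is a point $Q$ with $\operatorname{ord}_Q(w^*)>\rho(Q)$.} This holds for every $Q$ if $w^*=0$. If $w^*\ne0$, choose $s$ with $w_s\ne0$. Then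
\[
\sum_Q\rho(Q)\le\sum_Q\operatorname{ord}_Q(w_s)=sd\le(k-1)d<nd=\sum_Q\operatorname{ord}_Q(w^*),
\]
so some $Q$ satisfies the inequality. (This is where $n\ge k$ is used.)

\emph{Then $\nu(Q)\in\mathbb P(V_n)$.} Let $\ell$ be a linear form not vanishing at $\nu(Q)$, let $\pi$ be a local parameter at $Q$, and consider the functions $\xi_j=x_j/\ell$ and $w_s'=\pi^{-\rho(Q)}w_s/\ell^s$ near $Q$. They are regular at $Q$, and some $w'_s$ does not vanish there. The point $x=(\xi_j(Q))_j\in\mathbb C^k$ represents $\nu(Q)$. Dividing the relations above by $\pi^{\rho(Q)}\ell^b$ gives $\sum_sa_{b,s}(\xi)w'_s=0$ for $b\in A$. Moreover $\sum_sa_{n,s}(\xi)w_s'=\pi^{-\rho(Q)}w^*/\ell^n$ vanishes at $Q$. Evaluating at $Q$, we see that $(w'_s(Q))_s$ is a nonzero vector in $K_{A\cup\{n\}}(x)$, so $x\in V_n$.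
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
The upper bound holds because $V_n\subseteq Y_A$. By part (1), $\dim V_n\ge0$, which settles $D\le1$. Let $D\ge2$ and suppose $\dim V_n\le D-2$. Let $Y'$ be a $D$-dimensional component of $Y_A$. Then $\dim\mathbb P(Y')=D-1\ge1$, and $\mathbb P(Y'\cap V_n)$ is empty or has dimension at most $D-3$. A general linear subspace of $\mathbb P^{k-1}$ of codimension $D-2$ is disjoint from $\mathbb P(Y'\cap V_n)$ and meets $\mathbb P(Y')$ in a closed set of dimension at least $1$. An irreducible projective curve $\Gamma$ in this intersection lies in $\mathbb P(Y_A)$ and misses $\mathbb P(V_n)$, contrary to Lemma~\ref{lem:curve}.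
\end{proof}

\section{When does a zero cost nothing?}\label{sec:periodic}

It remains to find the $n$ with $\dim V_n=D$. As in Section~\ref{ssec:ex2}, we treat the solution over a whole component of $Y_A$ as one recurrence over the field of rational functions on that component. This requires the Skolem--Mahler--Lech theorem in the following generality \cite{Lech}: \emph{if a sequence in a field of characteristic $0$ satisfies a linear recurrence with constant coefficients, then its zero set is the union of a finite set and finitely many arithmetic progressions $\{a+qh:h\ge0\}$ with $q\ge1$.}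

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
If $Y_A=\varnothing$, then all $V_n$ are empty and $\dim V_n$ is constant. Let $Y_A\ne\varnothing$ and $n\ge k$. If $\dim Y_A^{(2)}=D$, then $\dim V_n=D$ for all $n\ge k$ by \eqref{eq:y2}, and the assertions hold. From now on assume $\dim Y_A^{(2)}<D$ (this includes the case $Y_A^{(2)}=\varnothing$).

Let $Y'$ be a $D$-dimensional component of $Y_A$. Let $F=\mathbb C(Y')$ be its function field, and let $\xi_j\in F$ be the restriction of $x_j$. The matrix $(a_{b,s}(\xi))_{b\in A,\,s}$ has rank less than $k$ over $F$, because $Y'\subseteq Y_A$. Its rank is at least $k-1$, because $Y'\not\subseteq Y_A^{(2)}$. So its kernel is spanned by one vector $w=(w_0,\dots,w_{k-1})\ne0$ in $F^k$. Put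
\[
w_n=\sum_sa_{n,s}(\xi)\,w_s\in F\qquad(n\ge0).
\]

\emph{Claim: for $n\ge k$, $Y'\subseteq V_n$ if and only if $w_n=0$.} Suppose $w_n=0$. At the points $x$ of a dense open subset of $Y'$ the vector $w$ is defined and nonzero, and its value lies in $K_{A\cup\{n\}}(x)$. So $V_n$ contains a dense subset of $Y'$, hence all of it. Conversely, if $Y'\subseteq V_n$, the matrix $(a_{b,s})_{b\in A\cup\{n\},\,s}$ has rank less than $k$ at every point of $Y'$, hence over $F$. So it has a nonzero kernel vector over $F$. This vector is a multiple of $w$, so $w_n=0$.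

The sequence $(w_n)$ satisfies the recurrence over $F$ with characteristic polynomial $\prod_j(t-\xi_j)$. By Skolem--Mahler--Lech the set $Z(Y')=\{n\ge k:w_n=0\}$ is the union of a finite set and finitely many arithmetic progressions. Here $F$ is in general not a number field, so the theorem is used in the generality stated above.

Finally, $V_n$ is closed in $Y_A$. If $\dim V_n=D$, then a $D$-dimensional component of $V_n$ lies in a component of $Y_A$ of dimension at most $D$ and is equal to it. So $\dim V_n=D$ if and only if $V_n$ contains a $D$-dimensional component of $Y_A$, that is, if and only if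
\[
n\in Z:=\bigcup_{Y'}Z(Y'),
\]
a union over the finitely many $D$-dimensional components. This proves the description of $\{n\ge k:\dim V_n=D\}$. A common multiple of the differences of the finitely many progressions is an eventual period of $Z$. For $n\ge k$ with $n\notin Z$ we have $\dim V_n=D-1$ by part (2). (For $D=0$ there is no such $n$: then $V_n=Y_A=\{0\}$ for all $n\ge k$.) So $\dim V_n$ is eventually periodic.
\end{proof}

\section{An explicit period}\label{sec:explicit}

We prove Theorem~\ref{thm:period}. If $\dim Y_A^{(2)}=D$, then $\dim V_n$ is constant for $n\ge k$ and there is nothing to prove. Otherwise we keep the notation $Y'$, $F$, $\xi_j$, $w_n$, $Z(Y')$, $Z$ of Section~\ref{sec:periodic}. The proof has three steps. The least common multiple of the orders of those ratios $\xi_a/\xi_b$ that are roots of unity is an eventual period of $Z(Y')$. A ratio of order $q_0$ forces at least $\varphi(q_0)$ conjugate components. B\'ezout's inequality bounds the number of components.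

\subsection{The period of $Z(Y')$}
Let $\beta_1,\dots,\beta_r$ be the distinct nonzero elements among the $\xi_j$. By \eqref{eq:form}, $w_n=\sum_if_i(n)\beta_i^n$ for $n\ge k$, with $f_i\in F[T]$. Let $q$ be the least common multiple of the orders of those ratios $\beta_i/\beta_{i'}$ that are roots of unity ($q=1$ if $r=0$). For fixed $a\ge0$,
\[
w_{a+qj}=\sum_\gamma g_\gamma(j)\,\gamma^j\qquad(a+qj\ge k),
\]
where $\gamma$ runs over the distinct elements among the $\beta_i^q$ and $g_\gamma\in F[T]$. If $\beta_i^q/\beta_{i'}^q$ is a root of unity, then so is $\beta_i/\beta_{i'}$, and therefore $\beta_i^q=\beta_{i'}^q$ by the choice of $q$. So no ratio of two distinct $\gamma$'s is a root of unity.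

Suppose $w_{a+qj}=0$ for infinitely many $j$. The sequence $j\mapsto w_{a+qj}$ satisfies a linear recurrence, since multiplication by $t^q$ on $F[t]/(P_\xi)$ satisfies a monic polynomial by Cayley--Hamilton. By Skolem--Mahler--Lech it vanishes at $j=c+eh$ for some $c\ge0$, $e\ge1$ and all large $h$, so $\sum_\gamma g_\gamma(c+eh)\gamma^c(\gamma^e)^h=0$ for all large $h$. The elements $\gamma^e$ are pairwise distinct. By fact (b) of Section~\ref{ssec:facts}, $g_\gamma(c+eT)=0$, hence $g_\gamma=0$, for every $\gamma$. Then $w_{a+qj}=0$ whenever $a+qj\ge k$. So $Z(Y')$ meets each residue class modulo $q$ in a finite set or in all its elements $\ge k$, and $q$ is an eventual period of $Z(Y')$.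

\subsection{Roots of unity force conjugate components}
Suppose $\xi_a/\xi_b=\zeta$ is a primitive $q_0$-th root of unity; then $\zeta\in\mathbb C$. We have $Y'\subseteq\{x_a=\zeta x_b\}$ and $Y'\not\subseteq\{x_b=0\}$. Each automorphism of $\mathbb Q(\zeta)$ extends to a field automorphism $\sigma$ of $\mathbb C$. Acting on coordinates, $\sigma$ sends the zero set of a polynomial $f$ to the zero set of the polynomial $f^\sigma$ obtained by applying $\sigma$ to its coefficients. So it is a homeomorphism of $\mathbb C^k$ in the Zariski topology and preserves dimensions. It maps $Y_A$ to itself, because the polynomials $a_{b,s}$ have integer coefficients. Hence $\sigma Y'$ is a $D$-dimensional component of $Y_A$, contained in $\{x_a=\sigma(\zeta)x_b\}$ but not in $\{x_b=0\}$. If $\sigma(\zeta)\ne\tau(\zeta)$, then $\sigma Y'\ne\tau Y'$, since a set contained in both hyperplanes $x_a=\sigma(\zeta)x_b$ and $x_a=\tau(\zeta)x_b$ lies in $\{x_b=0\}$. As $\sigma(\zeta)$ takes $\varphi(q_0)$ values,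
\begin{equation}\label{eq:phi}
\varphi(q_0)\le\#\{D\text{-dimensional components of }Y_A\}.
\end{equation}

\subsection{Counting components}
Here $|A|\ge k$ enters: by Lemma~\ref{lem:schur}, $Y_A$ is the zero set of a nonempty finite family of nonzero Schur polynomials $f_j$. Each is homogeneous of degree $b_1+\dots+b_k-k(k-1)/2\le\delta$ for some $b_1<\dots<b_k$ in $A$. Since $0\in Y_A$, no $f_j$ is constant. So $Y_A\ne\mathbb C^k$, and $c:=k-D\ge1$.

We want to replace the $f_j$ by just $c$ polynomials. Choose successively nonzero $g_1,\dots,g_c\in\operatorname{span}(f_j)$ such that $g_i$ does not vanish identically on any component of $V(g_1,\dots,g_{i-1})$ not contained in $Y_A$. (For $i=1$ the only component is $\mathbb C^k$.) This is possible: on each such component some $f_j$ is not identically zero, so $g_i$ has to avoid finitely many proper subspaces of $\operatorname{span}(f_j)$. All $g_i$ vanish on $Y_A$, in particular at $0$; so they are nonconstant, and they have degree at most $\delta$.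

\emph{Every component $T$ of $V(g_1,\dots,g_i)$ not contained in $Y_A$ has codimension $i$.} For $i=0$ this is clear. For $i\ge1$, let $T'\supseteq T$ be a component of $V(g_1,\dots,g_{i-1})$. It is not contained in $Y_A$, so by induction it has codimension $i-1$. Also $g_i$ does not vanish identically on $T'$, and $T$ is a component of $T'\cap V(g_i)$. So $T$ has codimension $i$.

\emph{Every $D$-dimensional component $Y'$ of $Y_A$ is a component of $V(g_1,\dots,g_c)$.} Let $T\supseteq Y'$ be a component of $V(g_1,\dots,g_c)$. If $T\not\subseteq Y_A$, then $\dim T=k-c=D$, so $T=Y'\subseteq Y_A$, a contradiction. Hence $T\subseteq Y_A$, and $T=Y'$ because $Y'$ is a component of $Y_A$.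

The closures in $\mathbb P^k$ of the components of $V(g_1,\dots,g_c)$ are irreducible components of the intersection of the projective closures of the hypersurfaces $\{g_i=0\}$. By B\'ezout's inequality \cite[Ex.~8.4.6]{Fulton}, the number of components of this intersection is at most $\prod_i\deg g_i$. So $Y_A$ has at most $\delta^{\,c}=\delta^{\,k-D}$ components of dimension $D$.

\begin{proof}[End of the proof of Theorem~\ref{thm:period}]
By \eqref{eq:phi} every order $q_0$ entering the definition of the period $q$ of $Z(Y')$ satisfies $\varphi(q_0)\le\delta^{\,k-D}$. So $q$ divides $p$ for every $Y'$, and $Z=\bigcup_{Y'}Z(Y')$ has eventual period $p$. By Section~\ref{sec:periodic}, for $n\ge k$ we have $\dim V_n=D$ if $n\in Z$, and $\dim V_n=D-1$ otherwise.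
\end{proof}

\begin{remark}
The proof bounds the period but not the point from which periodicity holds: the finite sets in the Skolem--Mahler--Lech theorem enter without any estimate.
\end{remark}

\section{Every odd prime is a minimal period}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. In Section~\ref{ssec:ex2} the solution $0,0,1,0,0,e_3,\dots$ vanished on two residue classes modulo $3$. To vanish on the classes $0$ and $1$ modulo $p$, a combination of three terms $x_a^n,\,\zeta^nx_a^n,\,\eta^nx_a^n$ with $\zeta^p=\eta^p=1$ suffices, and this leaves $k-2$ free parameters. The set $A$ of the theorem contains enough elements of these classes to force such a triple. Let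
\[
A_\infty=\{n\ge0:n\equiv0\text{ or }1\pmod p\}.
\]

\subsection{Solutions vanishing on $A$ vanish on $A_\infty$}
Let $u\in K_A(x)$, with functional $L$ on $\mathbb C[t]/(P_x)$. By Cayley--Hamilton, multiplication by $t^p$ on this $k$-dimensional space satisfies a monic polynomial of degree $k$. So for each $\varepsilon\ge0$ the sequence $j\mapsto L(t^{\varepsilon+pj})=u_{\varepsilon+pj}$ satisfies a recurrence of order $k$. For $\varepsilon\in\{0,1\}$ its terms with $0\le j\le k-1$ vanish, hence all its terms do. So $u$ vanishes on $A_\infty$.

\subsection{The shape of the solutions}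
Let $0\ne u\in K_A(x)$, and write $u$ as in \eqref{eq:form} with $\beta_i,\mu_i,f_i,\mu_0,v$. Let $\varepsilon\in\{0,1\}$. For $n=\varepsilon+pj\ge\mu_0$ the vanishing of $u_n$ reads
\[
\sum_\gamma\Bigl(\sum_{i:\,\beta_i^p=\gamma}f_i(\varepsilon+pj)\,\beta_i^{\varepsilon}\Bigr)\gamma^j=0 .
\]
By fact (b) of Section~\ref{ssec:facts} each inner sum is zero as a polynomial in $j$. Taking $\varepsilon=0$ and $\varepsilon=1$ we get, for each $\gamma$,
\begin{equation}\label{eq:star}
\sum_{\beta_i^p=\gamma}f_i=0,\qquad\sum_{\beta_i^p=\gamma}\beta_if_i=0\qquad\text{in }\mathbb C[T].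
\end{equation}
Within one group $\{i:\beta_i^p=\gamma\}$ the number of nonzero $f_i$ cannot be $1$. It cannot be $2$ either: if $f_1,f_2$ were the nonzero ones, then $f_2=-f_1$ and $(\beta_1-\beta_2)f_1=0$. So there are two possibilities.
\begin{itemize}
\item Some $f_i\ne0$. Then three distinct nonzero coordinates of $x$ have the same $p$-th power.
\item All $f_i=0$. Then $u=v\ne0$ and $v_0=v_1=0$, so $v_n\ne0$ for some $n$ with $2\le n<\mu_0$. Hence at least three coordinates of $x$ are zero.
\end{itemize}

\subsection{The variety $Y_A$}
Consider the linear subspaces of dimension $k-2$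
\[
\Lambda=\{x\in\mathbb C^k:x_b=\zeta x_a,\ x_c=\eta x_a\},
\]
where $a,b,c$ are distinct indices and $\zeta\ne\eta$ are $p$-th roots of unity different from $1$. Such $\zeta,\eta$ exist because $p\ge3$. In both cases above $x$ lies in some $\Lambda$, so $Y_A\subseteq\bigcup\Lambda$.

Conversely, let $x\in\Lambda$ with $x_a\ne0$, and put
\begin{equation}\label{eq:triple}
u_n=x_a^n\,B(n),\qquad B(n)=(\eta-\zeta)+(1-\eta)\zeta^n+(\zeta-1)\eta^n .
\end{equation}
Thus $u_n=(\eta-\zeta)x_a^n+(1-\eta)x_b^n+(\zeta-1)x_c^n$. This is a sequence in $S(x)$, nonzero because $x_a,x_b,x_c$ are distinct and nonzero. The function $B$ is $p$-periodic, $B(0)=0$, and $B(1)=\eta-\zeta+\zeta-\eta\zeta+\zeta\eta-\eta=0$. So $u\in K_A(x)$ and $x\in Y_A$. As $Y_A$ is closed and the points with $x_a\ne0$ are dense in $\Lambda$, we get $\Lambda\subseteq Y_A$. Therefore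
\[
Y_A=\bigcup\Lambda,\qquad D=k-2 .
\]

\subsection{The varieties $V_n$}
Let $n>\max A$. Since $\max A=p(k-1)+1\ge k$, Theorem~\ref{thm:main} applies. If $n\equiv0,1\pmod p$, then $n\in A_\infty$, so every $u\in K_A(x)$ has $u_n=0$. Thus $V_n=Y_A$ and $\dim V_n=k-2$.

Let $n\not\equiv0,1\pmod p$. We show that no $\Lambda$ is contained in $V_n$. Let $x$ be a general point of $\Lambda$: all coordinates are nonzero, and the only coincidences among their $p$-th powers are $x_a^p=x_b^p=x_c^p$. Then the coordinates are distinct, so in \eqref{eq:form} the $f_i$ are constants and $v=0$; write $f_j$ for the coefficient of $x_j^n$. Let $u\in K_A(x)$. By \eqref{eq:star}, $f_j=0$ for $j\notin\{a,b,c\}$. After dividing the second equation by $x_a$, the coefficients $(f_a,f_b,f_c)$ satisfy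
\[
f_a+f_b+f_c=0,\qquad f_a+\zeta f_b+\eta f_c=0 .
\]
So they are a multiple of $(\eta-\zeta,\,1-\eta,\,\zeta-1)$, and $u$ is a multiple of the sequence \eqref{eq:triple}. Hence $x\in V_n$ would imply $B(n)=0$, that is,
\[
\eta+\zeta^n+\zeta\eta^n=\zeta+\eta\zeta^n+\eta^n .
\]
Since $p$ is prime, $\zeta$ is a primitive $p$-th root of unity, and $\eta=\zeta^l$ with $l\not\equiv0,1\pmod p$. Moreover, the $\mathbb Q$-linear relations among $1,\zeta,\dots,\zeta^{p-1}$ are the multiples of $1+\zeta+\dots+\zeta^{p-1}=0$. Left side minus right side is a relation with coefficient sum $3-3=0$, so all its coefficients are zero, and the multisets of exponents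
\[
\{\,l,\ n,\ nl+1\,\}\quad\text{and}\quad\{\,1,\ n+l,\ nl\,\}
\]
coincide modulo $p$. In particular $l$ is congruent to $1$, to $n+l$, or to $nl$. Since $l\not\equiv0$, this means $l\equiv1$, $n\equiv0$, or $n\equiv1\pmod p$. All three are excluded, so $x\notin V_n$.

Thus $V_n$ is a closed subset of $\bigcup\Lambda$ that contains no $\Lambda$, and $\dim V_n\le k-3$. By Theorem~\ref{thm:main}(2), $\dim V_n=k-3$.

\begin{proof}[End of the proof of Theorem~\ref{thm:sharp}]
The formula for $\dim V_n$ is proved. The minimal eventual period divides the prime $p$. It is not $1$, because both values occur infinitely often ($p\ge3$). So it is $p$. Finally $|A|=2k$, so $m=2k+1$ does not depend on $p$. A period depending only on $k$ and $m$ and valid for all $I$ would, for $m=2k+1$, be divisible by every odd prime, which is impossible.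
\end{proof}

\begin{remark}
In the formula for $\dim V_n$ the primality of $p$ is used only to show $B(n)\ne0$, and it cannot simply be dropped. For $p=6$, take for $\zeta,\eta$ the two primitive cube roots of unity. Then $B(n)=0$ also for $n\equiv3\pmod 6$, since $\zeta^3=\eta^3=1$ gives $B(3)=B(0)=0$. So $\Lambda\subseteq V_n$ for these $n$, although $n\not\equiv0,1\pmod6$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{FS} Ralf Fr\"oberg, Boris Shapiro, \emph{Vandermonde varieties and relations among Schur polynomials}, arXiv:1302.1298 (2013).
\bibitem{Fulton} W. Fulton, \emph{Intersection Theory}.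
\bibitem{Lech} C. Lech, \emph{A note on recurring series}, Ark. Mat. 2 (1953).
\end{thebibliography}

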